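# Long monochromatic paths in sparse random graphs and path Ramsey numbers

## One color: depth-first search in a joined graph

We begin with a question about uncolored graphs. Write $P_k$ for the path on $k$ vertices; the length of a cycle is its number of vertices. The binomial random graph ${\mathcal G}(n,p)$ has $n$ vertices, and each pair is an edge independently with probability $p=p(n)$. An event holds asymptotically almost surely (a.a.s.) if its probability tends to $1$ as $n\to\infty$. How long a path must ${\mathcal G}(n,p)$ contain if we know only that $np\to\infty$, however slowly?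

Only one property of the random graph will be used.

**Definition (joined graphs).** An $n$-vertex graph is $\eta$-joined if there is an edge between any two disjoint vertex sets of size at least $\eta n$.

The complete graph is $\eta$-joined for every $\eta>0$. The complete bipartite graph with two sides of size $n/2$ (with $4\mid n$) is not $\frac14$-joined, because one side contains two disjoint sets of size $n/4$ with no edge between them.

**Lemma 1.** An $\eta$-joined graph on $n$ vertices contains a path on at least $(1-2\eta)n$ vertices.

**Proof.** Run depth-first search, keeping a partition of the vertex set into $S$ (finished), $U$ (current path) and $L$ (unvisited). At the start $L$ is everything. If $U=\emptyset$, move a vertex from $L$ to $U$. If $U\neq\emptyset$ and the last vertex of $U$ has a neighbor in $L$, append that neighbor to $U$. Otherwise move the last vertex of $U$ to $S$. At all times $U$ spans a path. There is never an edge between $S$ and $L$: a vertex enters $S$ only when it has no neighbor in $L$, and afterwards $L$ only shrinks. Each step lowers $|L|-|S|$ by exactly $1$, from $n$ down to $-n$, so at some moment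 $|S|=|L|$. As there is no edge between $S$ and $L$, both are smaller than $\eta n$, and $|U|\ge n-2\eta n$. $\square$

**Lemma 2.** Let $\eta\in(0,1)$. If $np\ge 2/\eta^2$, then ${\mathcal G}(n,p)$ fails to be $\eta$-joined with probability at most $\exp(-(2-\ln 3)n)$.

**Proof.** If the property fails, it fails for two disjoint sets of size exactly $\lceil\eta n\rceil$. There are at most $3^n$ ordered pairs of disjoint sets (each vertex is in the first, the second or neither), so the failure probability is at most
$$3^n(1-p)^{\lceil \eta n\rceil^2}\le \exp\big(n\ln 3-\eta^2n\cdot np\big)\le \exp\big(-(2-\ln 3)n\big)\to 0. \tag{1}$$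
$\square$

So for each $c<1$, taking $\eta=(1-c)/2$: if $np\to\infty$, then a.a.s. ${\mathcal G}(n,p)$ has a path on at least $cn$ vertices. In this respect the sparse random graph is asymptotically as good as $K_n$. What changes if the edges are colored and the path has to be monochromatic?

## Several colors: the constants $c_r$ and the Ramsey numbers of paths

For real $x\ge0$ let $P_x$ mean $P_{\lceil x\rceil}$. Write $G\to(P_k)_r$ if every coloring of the edges of $G$ with $r$ colors contains a monochromatic $P_k$; this is trivially true for $k\le1$. Let $R(P_n,r)$ be the least $N$ with $K_N\to(P_n)_r$. For $r\ge2$ define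
$$c_r=\sup\{c\in[0,1]:\ {\mathcal G}(n,p)\to(P_{cn})_r\ \text{a.a.s., provided } np\to\infty\},$$
where the condition is required for every function $p=p(n)\in[0,1]$ with $np\to\infty$.

For $r=1$ the same definitions give $R(P_n,1)=n$ and, by the previous section, $c_1=1$, so that $c_1=n/R(P_n,1)$. The problem, from Andrzej Dudek and Paweł Prałat, "On some multicolour Ramsey properties of random graphs", arXiv:1601.02564 (2016), asks to prove or disprove that $c_r=n/R(P_n,r)$ for any $r\ge2$. Precisely: does $\lim_{n\to\infty}n/R(P_n,r)$ exist and equal $c_r$, for every integer $r\ge 2$? We shall prove that it does.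

The quoted results give the cases $r=2,3$. For two colors, $R(P_n,2)=\lfloor(3n-2)/2\rfloor$ (Gerencsér–Gyárfás) and $c_2=2/3$ (Letzter). For three colors and large $n$, $R(P_n,3)$ is $2n-1$ for odd $n$ and $2n-2$ for even $n$ (Gyárfás–Ruszinkó–Sárközy–Szemerédi), and $c_3=1/2$. For $r\ge4$ the quoted facts are only $c_r\ge1/r$ and Sárközy's bound $R(P_n,r)\le\big(r-\frac{r}{16r^3+1}\big)n$, valid for all $r\ge2$. So for general $r$ we cannot compute both sides and compare. We must show that they agree without knowing either. The proof uses none of these results.

Two colorings of $K_N$ will guide us.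

*Two colors.* Split the vertices into $A$ and $B$ with $|A|\approx N/3$ and $|B|\approx 2N/3$. Color the edges inside $B$ red and all edges touching $A$ blue. A red path stays in $B$, so it has at most $|B|\approx\frac23N$ vertices. In a blue path, of any two consecutive vertices at least one is in $A$, so it has at most $2|A|+1\approx\frac23N$ vertices.

*Three colors.* Split the vertices into four parts of size about $N/4$, indexed by the four elements of ${\mathbb F}_2^2$. Color an edge between parts $u\ne v$ with the nonzero vector $u+v$, one of three colors. Color the edges inside parts arbitrarily. A component of color $i$ lies inside the union of two parts $u,u+i$, so a monochromatic path has at most about $N/2$ vertices.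

There are two obstructions here. A color may be disconnected, or it may have a small vertex cover. The next definition combines them.

## Colorings built from finitely many types

**Definition (types).** Fix $r\ge2$ and put $m=4r+1$. A type is $\tau=\big((j_1,w_1),\dots,(j_r,w_r)\big)$ with labels $j_i\in[m]$ and weights $w_i\in\{0,\frac12,1\}$; we write $j_i(\tau),w_i(\tau)$. There are $K=(3m)^r$ types ($K$ without a subscript is this number). Types $\tau,\tau'$, possibly equal, are compatible in color $i$ if $j_i(\tau)=j_i(\tau')$ and $w_i(\tau)+w_i(\tau')\ge1$. They are compatible if this holds for some $i$. A nonempty set $F$ of types is compatible if any two members are compatible, including each member with itself.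

**Definition (the constant $\mu_r$).** For a compatible $F$ and a probability vector $x=(x_\tau)_{\tau\in F}$ let
$$\lambda(F,x)=2\max_{i\in[r],\,j\in[m]}\ \sum_{\tau\in F,\ j_i(\tau)=j}w_i(\tau)x_\tau,\qquad \mu=\mu_r=\min_F\min_x\lambda(F,x).$$

Think of $j_i$ as the name of a component of color $i$, and of $w_i$ as a fractional vertex cover of color $i$. For fixed $F$, minimizing $\lambda(F,x)$ means minimizing $z$ subject to $x\ge0$, $\sum x_\tau=1$ and $2\sum_{j_i(\tau)=j}w_i(\tau)x_\tau\le z$ for all $i,j$. This is a linear program with rational data. Its feasible set is nonempty and contains no line, and $z\ge0$ on it, so the minimum is attained at a vertex, which is rational. There are finitely many $F$. Hence $\mu$ is attained, rational and computable.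

*The two-color example as types.* Let $\tau_B=\big((1,\frac12),(1,0)\big)$ and $\tau_A=\big((2,0),(1,1)\big)$, with red first. Then $\tau_B,\tau_B$ are compatible in red since $\frac12+\frac12=1$, while $\tau_A,\tau_B$ and $\tau_A,\tau_A$ are compatible in blue. For $x_B=\frac23$, $x_A=\frac13$ the nonzero sums are red label $1$, giving $2\cdot\frac12\cdot\frac23=\frac23$, and blue label $1$, giving $2\cdot1\cdot\frac13=\frac23$. So $\mu_2\le\frac23$.

*The three-color example as types.* For each $u\in{\mathbb F}_2^2$ take a type with all weights $\frac12$ whose label in color $i$ names the coset of $\{0,i\}$ containing $u$ (two labels per color). Types $u\ne v$ are compatible in color $u+v$, and a type is compatible with itself. With $x_u=\frac14$ each sum gives $2\cdot\frac12\cdot\frac12=\frac12$. So $\mu_3\le\frac12$.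

**Lemma 3.** $1/r\le\mu\le1$.

**Proof.** One type with all $j_i=1$, $w_i=\frac12$ is a compatible set with $\lambda=1$. For the lower bound let $F$ be compatible, $x$ a probability vector, $\lambda=\lambda(F,x)$. The products $x_\tau x_{\tau'}$ over all ordered pairs add up to $1$, and each pair is compatible in some color. Hence for some $i$ the sum of $x_\tau x_{\tau'}$ over ordered pairs compatible in color $i$ is at least $1/r$. Put $y_j=\sum_{j_i(\tau)=j}x_\tau$ and $W_j=\sum_{j_i(\tau)=j}w_i(\tau)x_\tau\le\lambda/2$. For a pair compatible in color $i$ we have $1\le w_i(\tau)+w_i(\tau')$, so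
$$\frac1r\le\sum_j\ \sum_{j_i(\tau)=j_i(\tau')=j}\big(w_i(\tau)+w_i(\tau')\big)x_\tau x_{\tau'}=\sum_j2y_jW_j\le\lambda\sum_jy_j=\lambda.\qquad\square$$

Let $f(N)$ be the largest $k$ with $K_N\to(P_k)_r$.

**Theorem 1 (upper bound).** $f(N)\le\mu N+2K+1$ for all $N$.

**Proof.** Let $(F,x)$ attain $\mu$. Partition $V(K_N)$ into sets $V_\tau$, $\tau\in F$, with $\big||V_\tau|-x_\tau N\big|<1$. To do this, round every $x_\tau N$ down. The missing amount is the sum of the fractional parts, an integer not exceeding the number of non-integral entries, so raise that many of these entries by $1$. Color each edge between $V_\tau$ and $V_{\tau'}$ (possibly $\tau=\tau'$) with a color in which $\tau,\tau'$ are compatible.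

Let $v_1\dots v_k$ be a path of color $i$, and for $v\in V_\tau$ write $j_i(v)=j_i(\tau)$, $w_i(v)=w_i(\tau)$. Consecutive vertices have types compatible in color $i$. So all the $v_q$ have the same label $j$, and $w_i(v_{2q-1})+w_i(v_{2q})\ge1$ for each $q\le\lfloor k/2\rfloor$. Summing over these disjoint pairs,
$$\lfloor k/2\rfloor\le\sum_{v:\,j_i(v)=j}w_i(v)\le\sum_{\tau\in F,\ j_i(\tau)=j}w_i(\tau)(x_\tau N+1)\le\frac\mu2N+K .$$
So $k\le2\lfloor k/2\rfloor+1\le\mu N+2K+1$. $\square$

As a check, the quoted Ramsey numbers give $f(N)/N\to\frac23$ for $r=2$ and $f(N)/N\to\frac12$ for $r=3$. Theorem 1 then gives $\mu_2\ge\frac23$ and $\mu_3\ge\frac12$. With the two examples, $\mu_2=\frac23$ and $\mu_3=\frac12$.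

## The main theorems, and how $c_r=\lim n/R(P_n,r)$ follows

The result that does the work says that joined graphs cannot be colored better than Theorem 1 colors $K_N$.

**Theorem 2 (deterministic lower bound).** For every $\varepsilon\in(0,1/r]$ there are $\eta>0$ and $n_0$ such that every $r$-edge-coloring of every $\eta$-joined graph $G$ on $n\ge n_0$ vertices contains a monochromatic cycle of length at least $(\mu-\varepsilon)n$. In particular $G\to(P_{(\mu-\varepsilon)n})_r$.

**Theorem 3.** For every $r\ge2$: $\ \lim_{n\to\infty}n/R(P_n,r)=\mu_r=c_r$.

**Theorem 4 (strengthenings).**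

(a) $c_r$ is rational, and is computed by the finite optimization that defines $\mu_r$; moreover $R(P_n,r)\ge n/c_r-O_r(1)$ and $R(P_n,r)=n/c_r+o(n)$.

(b) For every $\varepsilon>0$ there is $C$ such that if $np\ge C$, then a.a.s. every $r$-coloring of ${\mathcal G}(n,p)$ has a monochromatic cycle of length at least $(c_r-\varepsilon)n$. The same holds deterministically for all $\eta(\varepsilon,r)$-joined graphs on sufficiently many vertices.

(c) For $p=p(n)$: $np\to\infty$ if and only if for every $\varepsilon>0$ a.a.s. ${\mathcal G}(n,p)\to(P_{(c_r-\varepsilon)n})_r$. (For $\varepsilon>c_r$ nothing is required.)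

**Proof of Theorem 3 from Theorems 1 and 2.**

**The limit.** This step transfers the bounds on $f$ to $R$. The graph $K_N$ is $\eta$-joined for every $\eta>0$, so Theorem 2 gives $f(N)\ge(\mu-\varepsilon)N$ for all large $N$, for each small $\varepsilon>0$. With Theorem 1, $f(N)/N\to\mu$. In particular $f(N)\to\infty$, because $\mu>0$, so $R=R(P_n,r)$ is finite; also $R\ge n$. From $K_R\to(P_n)_r$ we get $n\le f(R)$. From $K_{R-1}\not\to(P_n)_r$ we get $n>f(R-1)$, since a path contains all shorter paths. As $R\to\infty$,
$$(\mu-o(1))(R-1)\le f(R-1)<n\le f(R)\le(\mu+o(1))R,$$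
so $n/R(P_n,r)\to\mu$.

**$c_r\le\mu$.** This step uses the densest possible choice of $p$. Let $c\in(\mu,1]$ and $p\equiv1$, so that ${\mathcal G}(n,p)=K_n$. By Theorem 1, $f(n)\le\mu n+2K+1<cn$ for large $n$, so $K_n\not\to(P_{cn})_r$ and $c$ is not admissible.

**$c_r\ge\mu$.** This step uses Lemma 2. Let $0<\varepsilon\le1/r$ and $c=\mu-\varepsilon$, which is $\ge0$ by Lemma 3. Take $\eta$ from Theorem 2; we may assume $\eta<1$, since lowering $\eta$ only strengthens the hypothesis on $G$. If $np\to\infty$, then $np\ge2/\eta^2$ for large $n$, so by (1) a.a.s. ${\mathcal G}(n,p)$ is $\eta$-joined, and then ${\mathcal G}(n,p)\to(P_{cn})_r$. So $c_r\ge\mu-\varepsilon$ for all small $\varepsilon$. $\square$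

By Theorem 3 and Sárközy's bound, $c_r\ge\big(r-\frac r{16r^3+1}\big)^{-1}>1/r$. What remains is Theorem 2, and then Theorem 4.

## Clusters, the Ramsey number of $K_t$, and the missing pairs

In an $r$-colored joined graph the color classes need not be joined, so Lemma 1 does not apply to any of them. The natural plan is to cut most of $V$ into clusters $V_1,\dots,V_t$ of equal size such that, in each color $i$, a typical pair $(V_a,V_b)$ either has no edge or is itself joined, so that depth-first search works inside it. This is not automatic. If the color-$1$ edges between $V_a$ and $V_b$ are exactly those between one half of $V_a$ and one half of $V_b$, the pair is neither empty nor joined in color $1$. Lemma 4 below produces good clusters, at the price of at most $\beta t^2$ exceptional pairs.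

Write $\Gamma_i$ for the graph on $[t]$ of the good pairs joined in color $i$. Since $G$ is joined, every good pair lies in some $\Gamma_i$, so $\Gamma=\bigcup_i\Gamma_i$ misses at most $\beta t^2$ pairs. If $\Gamma$ were all of $K_t$, we would take a monochromatic path on $f(t)$ clusters. We would match its clusters in consecutive pairs, find a path covering almost everything inside each pair, and link these up.

The difficulty is that $\Gamma$ is only almost complete. The number $t$ is chosen after $\beta$ and may be far larger than $1/\beta$. The missing pairs can then leave no large clique. If they are the pairs inside the classes of a partition of $[t]$ into $q\ge1/(2\beta)$ equal classes, at most $t^2/(2q)\le\beta t^2$ pairs are missing, yet every clique of $\Gamma$ has at most $q$ vertices, however large $t$ is. Giving the missing pairs artificial colors does not help either. In this example the missing pairs contain a perfect matching of $[t]$ (when the classes have even size), so the monochromatic path in the resulting $K_t$ might consist, in every second step, of pairs that are not there. The definition of $R(P_n,r)$ speaks only about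 complete graphs.

The way around this is to transfer colorings instead of paths. Suppose no color class of $\Gamma$ contains a large enough matched structure inside a component. By duality, each component of each $\Gamma_i$ has a small vertex cover, which can be described by weights $0,\frac12,1$. So each cluster carries, in each color, the name of a component and one of three weights, that is, a type. There are only boundedly many types. Between two types that each occur on $\alpha t$ clusters there are at least about $\alpha^2t^2$ pairs, more than $\beta t^2$, so at least one pair between them is present in $\Gamma$. One genuine pair is enough to show that the two types are compatible. The frequent types then form a compatible set with too small a value of $\lambda$, contradicting the definition of $\mu$. The missing pairs no longer matter. Note that a compatible set is exactly what Theorem 1 turns into a coloring of a complete graph.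

## A partition into empty or joined pairs

**Definition ($\varepsilon$-joined pairs).** For a graph $H$ and disjoint vertex sets $A,B$ of size $s$, the pair $(A,B)$ is $\varepsilon$-joined in $H$ if any $A'\subseteq A$, $B'\subseteq B$ with $|A'|,|B'|\ge\varepsilon s$ span an edge of $H$.

**Lemma 4.** For all $r\ge1$, $\varepsilon,\beta\in(0,1)$, $\gamma\in(0,\frac12]$ there are $T,n_1$ such that the following holds for $n\ge n_1$. Let $G_1,\dots,G_r$ be graphs on $V$, $|V|=n$. Then there are $t$ with $\frac1{2\gamma}\le t\le T$ and disjoint sets $V_1,\dots,V_t\subseteq V$ of equal size $s\ge n/T$, covering at least $(1-\gamma)n$ vertices, such that for all but at most $\beta t^2$ ("bad") pairs $a<b$, for every $i$: either there is no $G_i$-edge between $V_a$ and $V_b$, or $(V_a,V_b)$ is $\varepsilon$-joined in $G_i$.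

A pair fails to be joined because of a large rectangle $A'\times B'$ without edges. So we collect large empty rectangles and cut $V$ along their sides. Call $A\times B\subseteq V\times V$ a $G_i$-free rectangle if no edge $uv\in G_i$ has $u\in A$, $v\in B$. For example, let $G_1$ be complete bipartite between the halves $X,Y$ of $V$, and let $G_2$ be its complement. Then $X\times X,\ Y\times Y$ are $G_1$-free and $X\times Y,\ Y\times X$ are $G_2$-free. The atoms generated by these sides are $X$ and $Y$, and between disjoint subsets of atoms each $G_i$ is empty or complete.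

**Proof.** Let $J=\lceil8r/(\beta\varepsilon^2)\rceil$, $Q_0=1$, and for $j\ge0$ put
$$\delta_{j+1}=\frac{\varepsilon^2\gamma^2}{8Q_j^2},\qquad Q_{j+1}=Q_j2^{2r/\delta_{j+1}} .$$
Let $T=2Q_J/\gamma$ and $n_1=Q_J/\gamma$.

**Step 1: collecting rectangles.** This step makes families $\mathcal R_i^0\subseteq\mathcal R_i^1\subseteq\cdots$ that are saturated at finer and finer scales. Let $\mathcal R_i^0=\emptyset$. Given $\mathcal R_i^j$, add $G_i$-free rectangles one at a time, as long as some rectangle adds at least $\delta_{j+1}n^2$ new elements to the union. As the union lies in $V\times V$, this stops after at most $1/\delta_{j+1}$ additions; the result is $\mathcal R_i^{j+1}$. Let $N_i^j$ be the union of $\mathcal R_i^j$. By the stopping rule,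
$$\text{every } G_i\text{-free rectangle } A\times B \text{ satisfies } |(A\times B)\setminus N_i^{j+1}|<\delta_{j+1}n^2. \tag{2}$$
Let $\mathcal Q_j$ be the partition of $V$ into the atoms generated by all sides of all rectangles in $\bigcup_i\mathcal R_i^j$. Passing from $j$ to $j+1$ adds at most $2r/\delta_{j+1}$ sides, and each splits every atom into at most two. By induction $\mathcal Q_j$ has at most $Q_j$ atoms.

**Step 2: a scale where little happens.** We want an index $j$ at which the unions hardly grow. The sets $N_i^{j+1}\setminus N_i^j$, $0\le j<J$, are disjoint subsets of $V\times V$ for each $i$, so $\sum_{j<J}\sum_i|N_i^{j+1}\setminus N_i^j|\le rn^2$. Fix $j<J$ with $\sum_i|N_i^{j+1}\setminus N_i^j|\le rn^2/J$.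

**Step 3: the clusters.** We cut the atoms of $\mathcal Q_j$ into equal pieces. Let $s=\lfloor\gamma n/Q_j\rfloor$. Since $n\ge n_1$ gives $\gamma n/Q_j\ge1$, we have $s\ge\gamma n/(2Q_j)\ge n/T$. Cut each atom into sets of size $s$, leaving fewer than $s$ vertices per atom, so fewer than $Q_js\le\gamma n$ in all. Call the pieces $V_1,\dots,V_t$. Then $t\le n/s\le T$, and $ts\ge(1-\gamma)n$ gives
$$t\ge\frac{(1-\gamma)n}{s}\ge\frac{(1-\gamma)Q_j}{\gamma}\ge\frac1{2\gamma}.$$

**Step 4: few bad pairs.** Call $a<b$ bad if $|(N_i^{j+1}\setminus N_i^j)\cap(V_a\times V_b)|\ge\frac{\varepsilon^2}2s^2$ for some $i$. The products $V_a\times V_b$ are disjoint, and $ts\ge(1-\gamma)n\ge n/2$, so by Step 2 the number of bad pairs is at most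
$$\frac{rn^2}{J}\cdot\frac2{\varepsilon^2s^2}\le\frac{8rt^2}{J\varepsilon^2}\le\beta t^2 .$$

**Step 5: pairs that are not bad.** We verify the dichotomy. Let $a<b$ be not bad and $i\in[r]$. Each of $V_a,V_b$ lies in one atom of $\mathcal Q_j$, and $N_i^j$ is a union of rectangles whose sides are unions of atoms. So $V_a\times V_b$ is contained in $N_i^j$ or disjoint from it. If it is contained, every $(u,v)\in V_a\times V_b$ lies in a $G_i$-free rectangle, so there is no $G_i$-edge between $V_a$ and $V_b$. If it is disjoint, suppose $A\subseteq V_a$, $B\subseteq V_b$ have size at least $\varepsilon s$ and span no $G_i$-edge. Then $A\times B$ is a $G_i$-free rectangle. Since $n\le2Q_js/\gamma$, (2) gives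
$$|(A\times B)\setminus N_i^{j+1}|<\delta_{j+1}n^2\le\frac{\varepsilon^2\gamma^2}{8Q_j^2}\cdot\frac{4Q_j^2s^2}{\gamma^2}=\frac{\varepsilon^2}2s^2 .$$
As $A\times B$ is disjoint from $N_i^j$ and the pair is not bad, $|(A\times B)\cap N_i^{j+1}|<\frac{\varepsilon^2}2s^2$. Adding, $|A||B|<\varepsilon^2s^2$, a contradiction. So $(V_a,V_b)$ is $\varepsilon$-joined in $G_i$. $\square$

## Depth-first search in a joined pair

Inside a joined pair we repeat the argument of Lemma 1. The new point is that we only know about edges between the two sides.

**Lemma 5.** Let $H$ be bipartite with sides $X,Y$ of size $h$, such that any $X'\subseteq X$, $Y'\subseteq Y$ of size at least $k$ (where $k\ge1$ is an integer) span an edge. Then $H$ has a path on at least $2h-4k$ vertices.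

**Proof.** Run the search of Lemma 1 and stop when $|S|=|L|$; here $|L|-|S|$ falls from $2h$ to $-2h$ in steps of $1$. Write $S_X=|S\cap X|$, and similarly $S_Y,L_X,L_Y$. As there are no $S$–$L$ edges,
$$(S_X<k\ \text{ or }\ L_Y<k)\quad\text{and}\quad(S_Y<k\ \text{ or }\ L_X<k).$$
If $S_X,S_Y<k$ or $L_X,L_Y<k$, then $|S|=|L|\le2k-2$, so $|S|+|L|\le4k-4$. If $S_X,L_X<k$, then $S_X+L_X\le2k-2$. The path on $U$ alternates between the sides, so $|U\cap X|=h-S_X-L_X$ and $|U\cap Y|=h-S_Y-L_Y$ differ by at most $1$. Hence $S_Y+L_Y\le2k-1$ and $|S|+|L|\le4k-3$. The case $L_Y,S_Y<k$ is symmetric. In all cases $|U|=2h-|S|-|L|\ge2h-4k$. $\square$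

## Half-integral covers from König's theorem

We need a number attached to a component that measures both the long paths it supports and the best obstruction to them. Recall König's theorem: in a bipartite graph, the maximum size of a matching equals the minimum size of a vertex cover. The graphs $\Gamma_i$ are not bipartite, so we double them.

Let $C$ be the vertex set of a component of a graph $\Gamma_i$. Let $B_C$ be the bipartite graph with sides $\{a^+:a\in C\}$ and $\{a^-:a\in C\}$, with edges $a^+b^-$ and $b^+a^-$ for each edge $ab$ of $\Gamma_i[C]$. By König, $B_C$ has a matching $M_C$ and a vertex cover $W_C$ with $|M_C|=|W_C|$. Put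
$$w_i(a)=\tfrac12\big(\mathbf 1[a^+\in W_C]+\mathbf 1[a^-\in W_C]\big)\in\{0,\tfrac12,1\}\qquad(a\in C).$$
If $ab\in\Gamma_i$, then $W_C$ meets both of the disjoint edges $a^+b^-$ and $b^+a^-$, so
$$w_i(a)+w_i(b)\ge1. \tag{3}$$
Moreover, with $w(C)=\sum_{a\in C}w_i(a)$,
$$w(C)=\tfrac12|W_C|=\tfrac12|M_C|\le\tfrac12|C|. \tag{4}$$

If $\Gamma_i[C]$ is a triangle $abc$, then $B_C$ is a $6$-cycle, $|M_C|=3$, and $w(C)=\frac32$. The matching $a^+b^-,b^+c^-,c^+a^-$ says how to use all three clusters: split each into two halves, and look for a long path between the $+$ half of $a$ and the $-$ half of $b$, and so on. An ordinary matching of the triangle would leave a cluster unused. If $\Gamma_i[C]$ is a star with center $a$ and at least two leaves, then $B_C$ consists of two disjoint stars, $W_C=\{a^+,a^-\}$, and the weights are $1$ on the center and $0$ on the leaves. This is the shape of the blue color in the two-color example. A component with one vertex has $M_C=W_C=\emptyset$ and weight $0$.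

## Proof of Theorem 2

**Step 1: constants and the cluster graph.** This step fixes the setting for Claims A and B. Let $0<\varepsilon\le1/r$ and put
$$\theta=\mu-\tfrac\varepsilon2,\quad\alpha=\tfrac\varepsilon{2K},\quad\beta=\tfrac{\alpha^2}8,\quad\gamma=\tfrac\alpha4\le\tfrac\varepsilon8,\quad\varepsilon'=\tfrac\varepsilon{84}\le\tfrac1{21}.$$
By Lemma 3, $\theta\ge\frac1r-\frac1{2r}=\frac1{2r}$. Apply Lemma 4 with $(r,\varepsilon',\beta,\gamma)$ to obtain $T,n_1$. Put $\eta=1/T$, and let $n_0\ge n_1$ be such that $n\ge n_0$ implies $\varepsilon'n/T\ge T+1$.

Let $G$ be $\eta$-joined on $n\ge n_0$ vertices, with color classes $G_1,\dots,G_r$. Take $V_1,\dots,V_t$ of size $s$ from Lemma 4. Let $\Gamma_i$ be the graph on $[t]$ whose edges are the non-bad pairs that are $\varepsilon'$-joined in $G_i$, and let $\Gamma=\bigcup_i\Gamma_i$. Since $s\ge n/T=\eta n$, $G$ has an edge between any $V_a,V_b$ with $a\ne b$. It has some color $i$, so if the pair is not bad, it is not empty in $G_i$ and hence is $\varepsilon'$-joined in $G_i$. Therefore $\Gamma$ misses at most $\beta t^2$ pairs. For each component $C$ of each $\Gamma_i$ fix $M_C,W_C,w_i$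 as in the previous section.

**Step 2: some component is heavy.** This is where the coloring is compared with $\mu$.

**Claim A.** For some $i$ and some component $C$ of $\Gamma_i$, $w(C)\ge\theta t/2$.

**Proof.** Suppose not. First we bound the number of labels, because $\Gamma_i$ may have very many light components. For each $i$ start from the partition of $[t]$ into the components of $\Gamma_i$; the weight of a class is the sum of $w_i$ over it. As long as two classes have total weight less than $\theta t/2$, merge them. At the end all classes have weight less than $\theta t/2$, and any two have total weight at least $\theta t/2$, so all but at most one have weight at least $\theta t/4$. By (4) the total weight is at most $t/2$. So there are at most $2/\theta+1\le4r+1=m$ classes. Number them by distinct elements of $[m]$.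

Now give $a\in[t]$ the type
$$\tau(a)=\big((\text{number of the color-}i\text{ class of }a,\ w_i(a))\big)_{i\in[r]},$$
and let $X_\tau=\{a:\tau(a)=\tau\}$ and $F=\{\tau:|X_\tau|\ge\alpha t\}$.

Next, any two members $\tau,\tau'$ of $F$ are compatible. If $\tau\ne\tau'$, there are at least $\alpha^2t^2>\beta t^2$ pairs between $X_\tau$ and $X_{\tau'}$. If $\tau=\tau'$, then $|X_\tau|\ge\alpha t\ge\alpha/(2\gamma)=2$. Since $\binom x2\ge x^2/4$ for $x\ge2$, there are at least $\alpha^2t^2/4>\beta t^2$ pairs inside $X_\tau$. In both cases not all of these pairs are missing from $\Gamma$, so there is an edge $ab\in\Gamma$ with $a\in X_\tau$, $b\in X_{\tau'}$, say $ab\in\Gamma_i$. Then $a,b$ lie in the same component of $\Gamma_i$, hence in the same color-$i$ class, and $w_i(a)+w_i(b)\ge1$ by (3). So $\tau,\tau'$ are compatible in color $i$.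

Finally we compute $\lambda$. Fewer than $K\alpha t$ elements of $[t]$ have a type outside $F$, or none do, so
$$t'=\sum_{\tau\in F}|X_\tau|\ge(1-K\alpha)t=(1-\tfrac\varepsilon2)t>0 .$$
Hence $F\ne\emptyset$, and $x_\tau=|X_\tau|/t'$ is a probability vector on the compatible set $F$. For every $i,j$ the sum $\sum_{\tau\in F,\,j_i(\tau)=j}w_i(\tau)|X_\tau|$ is at most the weight of the color-$i$ class numbered $j$ (and is $0$ if there is none), so it is less than $\theta t/2$. Thus
$$\mu\le\lambda(F,x)<\frac{\theta t}{t'}\le\frac\theta{1-\varepsilon/2}.$$
Since $\mu\le1$, this gives $\theta>\mu-\frac\varepsilon2\mu\ge\mu-\frac\varepsilon2=\theta$, a contradiction. $\square$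

**Step 3: a heavy component carries a long cycle.** This turns the matching $M_C$ into a cycle in $G$.

**Claim B.** With $i,C$ as in Claim A, $G_i$ has a cycle of length at least $(\mu-\varepsilon)n$.

**Proof.** Let $M=M_C$. By (4) and Claim A, $\theta t\le|M|\le|C|\le t$, and $|M|\ge1$ since $\theta t>0$. Let $k=\lceil\varepsilon's\rceil$. As $\varepsilon's\ge\varepsilon'n/T\ge T+1\ge t+1$, we have $k\le\varepsilon's+1\le2\varepsilon's$.

**Step 3a: reservoirs and halves.** We reserve some vertices of each cluster for linking. For $a\in C$ choose $R_a\subseteq V_a$ with $|R_a|=2k+t$, and disjoint $V_a^+,V_a^-\subseteq V_a\setminus R_a$ of size $h=\lfloor(s-2k-t)/2\rfloor$. This is possible because $2k+t\le5\varepsilon's<s$. Also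
$$2h\ge s-2k-t-1\ge(1-5\varepsilon')s>0 .$$

**Step 3b: one long path for each edge of $M$.** Let $e_1,\dots,e_{|M|}$ be the edges of $M$. For $e_l=a^+b^-$ put $X_l=V_a^+$, $Y_l=V_b^-$. As $M$ is a matching, the sets $X_1,Y_1,X_2,Y_2,\dots$ are pairwise disjoint. Since $ab\in\Gamma_i$, the pair $(V_a,V_b)$ is $\varepsilon'$-joined in $G_i$, so subsets of $X_l,Y_l$ of size at least $k\ge\varepsilon's$ span a $G_i$-edge. Lemma 5 gives a path $P^{(l)}$ in $G_i$, alternating between $X_l$ and $Y_l$, with
$$|P^{(l)}|\ge2h-4k\ge(1-13\varepsilon')s\ge8\varepsilon's\ge4k,$$
where we used $21\varepsilon'\le1$. Among its first $2k$ vertices exactly $k$ lie in $X_l$; call this set $A_l$. Among its last $2k$ vertices exactly $k$ lie in $X_l$; call this set $B_l$. As $|P^{(l)}|\ge4k$, the first $2k$ and last $2k$ vertices are disjoint.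

**Step 3c: linking.** For $l=1,\dots,|M|$ in turn, with indices modulo $|M|$, we find a path $Q_l$ in $G_i$ from $B_l$ to $A_{l+1}$ whose internal vertices lie in $\bigcup_aR_a$, are not used by earlier $Q$'s, and include at most one vertex of each $R_a$. Let $X_l\subseteq V_a$ and $X_{l+1}\subseteq V_{a'}$. If $|M|\ge2$, then $a\ne a'$, since $M$ has at most one edge at $a^+$; take a shortest path $a=a_0,a_1,\dots,a_q=a'$ in $\Gamma_i[C]$, which is connected. If $|M|=1$, then $a=a'$; take $q=2$ and $a_0,a_1,a_2=a,b,a$ with $b$ a $\Gamma_i$-neighbor of $a$. In both cases the internal $a_1,\dots,a_{q-1}$ are distinct.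

Let $Z_j$ be the unused part of $R_{a_j}$ for $1\le j\le q-1$. Each earlier $Q$ used at most one vertex of $R_{a_j}$, so $|Z_j|\ge2k+t-(|M|-1)\ge2k$. Let $N_0=B_l$, and let $N_j$ be the set of vertices of $Z_j$ with a $G_i$-neighbor in $N_{j-1}$. We show $|N_j|\ge k$ by induction; $|N_0|=k$. If $|N_{j-1}|\ge k$, there is no $G_i$-edge between $N_{j-1}\subseteq V_{a_{j-1}}$ and $Z_j\setminus N_j\subseteq V_{a_j}$, and the pair $(V_{a_{j-1}},V_{a_j})$ is $\varepsilon'$-joined in $G_i$, so $|Z_j\setminus N_j|<k$ and $|N_j|\ge k$. Finally $N_{q-1}\subseteq V_{a_{q-1}}$ and $A_{l+1}\subseteq V_{a_q}$ both have size at least $k$, so there is a $G_i$-edge between them. Tracing back from this edge through $N_{q-1},\dots,N_1$ to $B_l$ gives $Q_l$. (If $q=1$, $Q_l$ is a single edge.)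

**Step 3d: the cycle and its length.** Take all $Q_l$ together with, for each $l$, the subpath of $P^{(l)}$ from the endpoint of $Q_{l-1}$ in $A_l$ to the starting vertex of $Q_l$ in $B_l$. This subpath has at least two vertices and misses at most $2(2k-1)$ vertices of $P^{(l)}$. The internal vertices of the $Q_l$ are distinct and lie in reservoirs disjoint from all $P^{(l)}$, and the $P^{(l)}$ are disjoint from each other. So the pieces meet only in the prescribed endpoints and form a cycle. If $|M|=1$, $Q_1$ has an internal vertex, so this is a genuine cycle in that case too. Its length is at least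
$$\sum_l\big(|P^{(l)}|-4k\big)\ge|M|(1-21\varepsilon')s\ge\theta ts\big(1-\tfrac\varepsilon4\big)\ge\theta(1-\gamma)\big(1-\tfrac\varepsilon4\big)n .$$
Here $8\varepsilon's\ge4k$, $21\varepsilon'=\varepsilon/4$ and $ts\ge(1-\gamma)n$. As $\theta\le1$ and $\gamma\le\varepsilon/8$, this is at least $\big(\theta-\frac\varepsilon8-\frac\varepsilon4\big)n=\big(\mu-\frac{7\varepsilon}8\big)n\ge(\mu-\varepsilon)n$. $\square$

Claims A and B give the cycle in Theorem 2. A cycle of length at least $(\mu-\varepsilon)n$ contains a path on $\lceil(\mu-\varepsilon)n\rceil$ vertices, so $G\to(P_{(\mu-\varepsilon)n})_r$. This proves Theorem 2, and with it Theorem 3. $\square$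

## Rationality, cycles at constant average degree, and the converse

**Proof of Theorem 4.**

**Part (a).** This reads off what the description of $\mu_r$ gives. By Theorem 3, $c_r=\mu_r$, the minimum of finitely many linear programs with rational data, hence rational and computable. If $N<(n-2K-1)/\mu$, then $f(N)\le\mu N+2K+1<n$ by Theorem 1, so $K_N\not\to(P_n)_r$ and $R(P_n,r)>N$. Hence $R(P_n,r)\ge(n-2K-1)/c_r=n/c_r-O_r(1)$. The asymptotics $R(P_n,r)=n/c_r+o(n)$ are Theorem 3.

**Part (b).** This is Theorem 2 together with Lemma 2. For $\varepsilon\le1/r$ take $\eta$ (again less than $1$) from Theorem 2; this is the deterministic statement, and $C=2/\eta^2$ works for ${\mathcal G}(n,p)$ by (1). For $\varepsilon>1/r$ use the case $\varepsilon=1/r$.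

**Part (c).** If $np\to\infty$, then $np\ge C$ for all large $n$, whatever the constant $C$, and (b) gives the arrow relation for every $\varepsilon>0$.

For the converse, suppose $np\not\to\infty$. We show that linearly many vertices are isolated, and that this costs a constant proportion of the path. There is a constant $C\ge1$ with $np\le C$ along some infinite sequence of $n$. Having at least a given number of isolated vertices is a decreasing property, so for a lower bound on their number $I$ we may take $p=C/n$ for these $n$ (large enough that $C\le n$). Then $\mathbb E I=n(1-p)^{n-1}=(e^{-C}+o(1))n$. Two given vertices are both isolated with probability $(1-p)^{2n-3}$, so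
$$\mathrm{Var}\,I\le n+n^2(1-p)^{2n-3}-n^2(1-p)^{2n-2}=n+n^2(1-p)^{2n-3}p\le n+n^2p=O(n).$$
By Chebyshev's inequality, a.a.s. $I\ge\frac12e^{-C}n$ along the sequence. All edges then lie on a set of $N\le(1-\frac12e^{-C})n$ vertices (we may include an isolated vertex to have $N\ge1$, for large $n$). Color them as in the coloring of $K_N$ from the proof of Theorem 1. With $\varepsilon=\frac14\mu e^{-C}>0$, every monochromatic path has at most
$$\mu N+2K+1\le(\mu-2\varepsilon)n+2K+1<(\mu-\varepsilon)n$$
vertices for $n$ large. As $\mu=c_r$, along this sequence a.a.s. ${\mathcal G}(n,p)\not\to(P_{(c_r-\varepsilon)n})_r$, so the condition in (c) fails for this $\varepsilon$. $\square$
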